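# A minimal asymptotic $\ell_p$ space that does not embed into $\ell_p$

## 1. The guess that minimality forces $X\subset\ell_p$

Scalars are real or complex, $\mathbb N=\{1,2,\dots\}$, subspaces are closed, and $[x_i]$ is the closed span of $(x_i)$. Two finite or infinite sequences $(x_i)$, $(u_i)$ are $C$-equivalent if there are $A,B>0$ with $AB\le C$ and $A^{-1}\|\sum a_iu_i\|\le\|\sum a_ix_i\|\le B\|\sum a_iu_i\|$ for all finitely supported scalars $(a_i)$. A block basis of a basis $(e_i)$ is a sequence of nonzero vectors $x_k=\sum_{i=n_{k-1}+1}^{n_k}a_ie_i$ with integers $0=n_0<n_1<\cdots$.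

**Definition (asymptotic $\ell_p$).** A Banach space $X$ with a basis $(e_i)$ is asymptotic $\ell_p$ if there are $C<\infty$ and an increasing $f:\mathbb N\to\mathbb N$ such that for every $n$, every normalized block basis $(x_i)_{i=1}^n$ of $(e_i)_{i\ge f(n)}$ is $C$-equivalent to the unit vector basis of $\ell_p^n$. Then $(e_i)$ is an asymptotic $\ell_p$ basis.

**Definition (minimal).** An infinite-dimensional Banach space $X$ is minimal if every infinite-dimensional subspace of $X$ has a further subspace isomorphic to $X$.

For instance, $\ell_1\oplus\ell_2$ is not minimal: it contains $\ell_2$, all of whose subspaces are reflexive, so none is isomorphic to $\ell_1\oplus\ell_2$.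

The following question comes from S. J. Dilworth, V. Ferenczi, Denka Kutzarova and E. Odell, "On strongly asymptotic $\ell_p$ spaces and minimality", arXiv:math/0608550 (2006). Let $1\le p<\infty$. Is there a minimal space with an asymptotic $\ell_p$ basis that is not isomorphic to a subspace of $\ell_p$?

The natural guess is no. Minimality says that $X$ sits inside all of its subspaces. Asymptotic $\ell_p$ says that far out everything looks like $\ell_p$. Surely $X$ should then sit inside $\ell_p$. We test this.

The space $\ell_p$ itself is asymptotic $\ell_p$ with $C=1$, because every normalized block basis of its unit vector basis is isometrically equivalent to that basis. It is minimal: by the Bessaga–Pełczyński selection principle, every infinite-dimensional subspace of a space with a basis contains a normalized sequence equivalent to a block basis, and in $\ell_p$ a block basis, once normalized, spans a copy of $\ell_p$. The guess is correct here.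

Next take any space that is asymptotic $\ell_p$ with constant $C=1$. Two normalized blocks $x<y$ beyond $f(2)$ are then isometrically equivalent to the basis of $\ell_p^2$, so $\|x+y\|^p=\|x\|^p+\|y\|^p$ for all finitely supported $x<y$ in $[e_i]_{i\ge f(2)}$. Iterating, $\|\sum a_ie_i\|^p=\sum|a_i|^p\|e_i\|^p$ there, so $[e_i]_{i\ge f(2)}$ is isometric to $\ell_p$ and $X$ is isomorphic to $\ell_p$. The guess is correct again, and a counterexample needs $C>1$.

Third, suppose that $X$ is minimal and contains $\ell_p$. By minimality, that copy of $\ell_p$ contains a copy of $X$. Conversely, an infinite-dimensional subspace of $\ell_p$ contains $\ell_p$. So a minimal space embeds into $\ell_p$ exactly when it contains $\ell_p$, and a counterexample must be a minimal asymptotic $\ell_p$ space without $\ell_p$ inside.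

Last, call $(e_i)$ strongly asymptotic $\ell_p$ if the definition above holds for all normalized sequences $(x_i)_{i=1}^n$ of disjointly supported vectors in $[(e_i)_{i\ge f(n)}]$, and not only for blocks. The following is known and we take it as given. If $X$ is minimal and has a strongly asymptotic $\ell_p$ basis $(e_i)$, then for $1\le p<2$ the space $X$ is isomorphic to a subspace of $\ell_p$, and for $2\le p<\infty$ the basis $(e_i)$ is equivalent to the unit vector basis of $\ell_p$. So the guess is a theorem once "blocks" is replaced by "disjoint vectors". Only at the excluded endpoint $p=\infty$ is there a warning: the dual $T^*$ of Tsirelson's space is minimal and strongly asymptotic $\ell_\infty$.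

## 2. The theorem, and where $\ell_\infty^M$ can hide

Nevertheless the guess is wrong for every $p$.

**Theorem 1.** Let $1\le p<\infty$ and $C>1$. There is a Banach space $X$ with a normalized $1$-unconditional basis $(e_i)$ such that:

1. for all $n$, every normalized block basis $(x_i)_{i=1}^n$ of $(e_i)_{i\ge n}$ is $C$-equivalent to the unit vector basis of $\ell_p^n$ (so $(e_i)$ is asymptotic $\ell_p$ with $f(n)=n$);
2. $X$ is minimal, and every block subspace contains a copy of $X$ with isomorphism constant depending only on $p$;
3. $X$ contains the spaces $\ell_\infty^n$ uniformly; hence neither $X$ nor any infinite-dimensional subspace of $X$ embeds into a space of finite cotype, and in particular $X$ does not embed into $\ell_p$;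
4. $X$ is reflexive.

By the second test, $C=1$ is impossible.

Part 3 tells us how minimality will be obtained. To embed $X$ into the span of a sparse subsequence $(e_t)_{t\in L}$, one would like to cut $\mathbb N$ into intervals $I_n$ and re-embed each $[e_i]_{i\in I_n}$ far out in $[e_t]_{t\in L}$. A finite-dimensional space $F$ embeds into $\ell_\infty^M$ with constant $2$, for some $M$: take a $\frac12$-net $f_1,\dots,f_M$ of the dual sphere and map $x\mapsto(f_s(x))_s$. So it would help to have copies of $\ell_\infty^M$ arbitrarily far out along every $L$.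

Such copies cannot be spanned by successive vectors: if $x_1<\dots<x_M$ are normalized and supported beyond $f(M)$, then $\|\sum x_i\|\ge C^{-1}M^{1/p}$. They have to be spanned by disjoint vectors whose supports are interlaced. This is precisely what "strongly asymptotic" forbids and "asymptotic" does not.

So we need (A) a norm in which interlaced vectors can behave like $\ell_\infty^M$, and (B) a way to glue the local embeddings. We shall see in Section 7 that (B) fails if one controls norms only, and this will shape both halves of the proof.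

## 3. Schreier families

For finite sets, or finitely supported vectors via their supports, $A<B$ means $\max A<\min B$; "successive" refers to this order.

**Definition (Schreier families).** $S_0=\{\emptyset\}\cup\{\{n\}:n\in\mathbb N\}$ and
$$S_{n+1}=\{\emptyset\}\cup\Big\{\bigcup_{i=1}^mA_i:\ \emptyset\ne A_i\in S_n,\ A_1<\dots<A_m,\ m\le\min A_1\Big\}.$$

A nonempty $A$ is in $S_1$ iff $|A|\le\min A$. So $\{3,5,9\}\in S_1$ and $\{2,3,4\}\notin S_1$, but $\{2,3,4\}=\{2\}\cup\{3,4\}\in S_2$.

**Lemma 2.**

- (S1) $S_n$ is hereditary.
- (S2) $S_n$ is spreading: if $\{a_1<\dots<a_k\}\in S_n$, $b_1<\dots<b_k$ and $b_i\ge a_i$, then $\{b_i\}\in S_n$.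
- (S3) $S_n\subset S_{n+1}$.
- (S4) A nonempty set is in $S_{k+n}$ iff it is $\bigcup_iA_i$ with $A_1<A_2<\cdots$ nonempty in $S_n$ and $\{\min A_i\}_i\in S_k$.

*Proof.* (S1) and (S2) are clear for $n=0$. Inductively, if $\emptyset\ne B\subset\bigcup A_i$, then $B\cap A_i\in S_n$, and the number of nonempty ones is $\le m\le\min A_1\le\min B$. For (S2), the pieces of $\{b_i\}$ corresponding to the $A_i$ are in $S_n$ and successive, and $m\le\min A_1=a_1\le b_1$. (S3) is the case $m=1$.

(S4) is proved by induction on $k$; $k=0$ is clear. Let $A\in S_{k+1+n}$, so $A=\bigcup_{s\le m}B_s$ with $\emptyset\ne B_s\in S_{k+n}$ successive and $m\le\min B_1$. By induction $B_s=\bigcup_iA_{s,i}$ with successive nonempty $A_{s,i}\in S_n$ and $M_s=\{\min A_{s,i}\}_i\in S_k$. The $M_s$ are successive and $\min M_1=\min B_1\ge m$, so $\bigcup_sM_s\in S_{k+1}$. Conversely, let $\{\min A_i\}=\bigcup_{s\le m}M_s$ with nonempty successive $M_s\in S_k$, $m\le\min M_1$. Group the $A_i$ accordingly. The union of each group is in $S_{k+n}$ by induction, the groups are successive, and the first group has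 minimum $\min M_1\ge m$. So the union is in $S_{k+1+n}$. $\square$

Vectors or functionals $f_1<\dots<f_d$ are called $S_l$-admissible if $\{\min\operatorname{supp}f_j\}_j\in S_l$.

## 4. A norm with the slowly decaying weights $(l+1)^{-\gamma}$

Fix $\gamma\in(0,1]$ with $2^{\gamma/p}\le C$ and put
$$\theta_l=(l+1)^{-\gamma}\quad(l\ge0),\qquad\theta_\infty=0.$$
Then $\theta_0=1$, $\theta_1\ge\frac12$, $\theta_l\downarrow0$, and $\theta_a\theta_b\le\theta_{a+b}$ because $(a+1)(b+1)\ge a+b+1$.

**Definition (the norming set and the norms $p_r$).** $W$ is the smallest set of functionals on $c_{00}$ that contains all $e_i^*$ and all $\theta_l\sum_{j=1}^df_j$ with $l\ge1$, $d\ge1$, $f_1<\dots<f_d$ in $W$ and $(f_j)$ $S_l$-admissible. For $z\in c_{00}$ and $r\ge0$,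
$$\|z\|=\sup_{f\in W}f(|z|),\qquad p_r(z)=\sup\Big\{\sum_jf_j(|z|):\ f_j\in W,\ (f_j)\ S_r\text{-admissible}\Big\}.$$

Coefficients of $f\in W$ lie in $[0,1]$. Nonzero restrictions of elements of $W$ to sets are again in $W$, by induction: restricting the members of an $S_l$-admissible family and dropping zeros raises minima and deletes some of them, so by (S1) and (S2) the family stays $S_l$-admissible. All $p_r$ are lattice norms, and $\|e_i\|=p_r(e_i)=1$, since $i$ lies in the support of at most one $f_j$.

An example: $\theta_1(e_2^*+e_3^*)\in W$, since $\{2,3\}\in S_1$. A functional in $W$ with both $2$ and $3$ in its support uses at least one operation, so both coefficients are $\le\theta_1$. Hence $\|e_2+e_3\|=\max(1,2\theta_1)=2^{1-\gamma}$, while $p_1(e_2+e_3)=2$. On the other hand the only member of $S_l$ containing $1$ is $\{1\}$, so no $f\in W$ has both $1$ and $2$ in its support, and $\|e_1+e_2\|=1$. The number $p_r(z)$ is what an operation sees of $z$ when it is allowed to cut $z$ into $S_r$-many pieces.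

**Lemma 3.**

- (P0) $p_0=\|\cdot\|$ and $p_r\le p_{r+1}$.
- (P1) $\theta_lp_{r+l}\le p_r$.
- (P2) If $(x_j)\subset c_{00}$ is $S_l$-admissible, then $p_l(\sum x_j)\ge\sum\|x_j\|$, hence $\|\sum x_j\|\ge\theta_l\sum\|x_j\|$.

*Proof.* (P0): an $S_0$-admissible family has at most one member; the second part is (S3). (P1): for $l=0$ it is trivial. Let $l\ge1$ and let $(f_j)$ be $S_{r+l}$-admissible. By (S4) we can cut it into consecutive $S_l$-admissible groups whose first minima form a set in $S_r$. Then $\theta_l$ times each group sum is in $W$, and these functionals are $S_r$-admissible. So $\theta_l\sum f_j(|z|)\le p_r(z)$. (P2): choose $f_j\in W$ with $f_j(|x_j|)$ as close as we like to $\|x_j\|$ and restrict it to $\operatorname{supp}x_j$. By (S2) the restrictions are $S_l$-admissible. The second inequality is (P1) with $r=0$. $\square$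

**Definition (the space $X$).** $X$ is the completion of $c_{00}$ under $\|x\|_X=\|\,|x|^p\|^{1/p}$.

Each $x\mapsto p_r(|x|^p)^{1/p}$ is a norm, as a supremum of weighted $\ell_p$-seminorms that includes all $|e_i^*|$. Clearly $(e_i)$ is a normalized $1$-unconditional basis of $X$.

**Proof of Theorem 1, part 1.** Let $x_1<\dots<x_n$ be normalized in $X$ with supports in $[n,\infty)$. By the triangle inequality $\|\sum a_ix_i\|_X^p=\big\|\sum|a_i|^p|x_i|^p\big\|\le\sum|a_i|^p$. The $n$ minima are all $\ge n$, so the sequence is $S_1$-admissible, and (P2) gives the lower bound $\theta_1\sum|a_i|^p=2^{-\gamma}\sum|a_i|^p$. So $(x_i)$ is $2^{\gamma/p}$-equivalent to the basis of $\ell_p^n$, and $2^{\gamma/p}\le C$. $\square$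

From now on we work with nonnegative vectors $z=|x|^p$ and the norms $\|\cdot\|,p_r$ on $c_{00}$.

## 5. Orders and weights in the tree of a functional

Let $(f_j)\subset W$ be $S_{r'}$-admissible and $\phi=\sum_jf_j$. Fix for each $f_j$ a tree describing its construction. A nonterminal node $\beta$ carries $f_\beta=\theta_{l_\beta}\sum(\text{functionals of its children})$, where $l_\beta\ge1$ is the order of $\beta$ and the children are $S_{l_\beta}$-admissible; a terminal node carries some $e_i^*$. Put
$$t(\beta)=r'+\sum l,\qquad w(\beta)=\prod\theta_l,$$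
the sum and product being over the orders of the strict ancestors of $\beta$ in its tree. Then $\phi=\sum_{\beta\text{ terminal}}w(\beta)e_{i_\beta}^*$ with distinct $i_\beta$; write $t(i),w(i)$ for the terminal node carrying $e_i^*$. For example, $\phi=\theta_1(e_4^*+\theta_2(e_5^*+e_6^*))$ with $r'=0$ has $t(4)=1$, $w(4)=\theta_1$ and $t(5)=3$, $w(5)=\theta_1\theta_2$.

An antichain is a set of pairwise incomparable nodes of this forest. Two incomparable nodes lie in different trees, or below different children of their last common ancestor; so their functionals are successive, and the ranges $[\min\operatorname{supp}f_\beta,\max\operatorname{supp}f_\beta]$ along an antichain are successive intervals.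

**Lemma 4.**

- (T1) If $\mathcal B$ is an antichain of nodes with $t(\beta)\le t$ on $\mathcal B$, then $\{\min\operatorname{supp}f_\beta\}_{\beta\in\mathcal B}\in S_t$.
- (T2) $w(\beta)\le\theta_{t(\beta)-r'}$.

*Proof.* (T2) is $\theta_a\theta_b\le\theta_{a+b}$ iterated. For (T1) first consider one tree and an antichain $\mathcal B$ in it for which the sum of the orders of the strict ancestors is $\le u$. We show by induction on the height that the minima form a set in $S_u$. If $\mathcal B$ is empty or is the root alone, this is clear. Otherwise the root is not in $\mathcal B$; let $l$ be its order and $f_1<\dots<f_d$ the functionals of its children. The part of $\mathcal B$ in the subtree of the $i$-th child has, if nonempty, minima $G_i\in S_{u-l}$ by induction. Since $G_i\subset\operatorname{supp}f_i$, the $G_i$ are successive, and $\{\min G_i:G_i\neq\emptyset\}\in S_l$ by (S1), (S2). By (S4), $\bigcup G_i\in S_u$. For the forest, the part of $\mathcal B$ in the tree of $f_j$ has minima in $S_{t-r'}$, and the same argument with the $S_{r'}$-admissible family $(f_j)$ gives a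 set in $S_t$. $\square$

## 6. Trees of averages

We need averages over $S_n$-sets that give little mass to every $S_{n-1}$-set, even when they are organized in many layers.

**Definition (trees).** Let $0<\varepsilon\le1$. Leaves are finite nonempty subsets of $\mathbb N$. A $(0,\varepsilon)$-tree is a single leaf. For $n\ge1$ an $(n,\varepsilon)$-tree is a sequence $c_1<\dots<c_m$ (its children) with $2/\varepsilon\le m\le\min c_1$, where $c_i$ is an $(n-1,\varepsilon_i)$-tree, all $\varepsilon_i\le\varepsilon$, and $\varepsilon_i\le\varepsilon/(2\max c_{i-1})$ for $i\ge2$.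

A node is identified with the union of its leaves, which is unambiguous since $m\ge2$; $I(\nu)=[\min\nu,\max\nu]$ as an interval of integers. The root has depth $0$. The measure $\mu$ gives the root mass $1$ and divides the mass of each node equally among its children.

A $(2,1)$-tree with singleton leaves: let $c_1$ have leaves $\{2\},\{3\}$ (a $(1,1)$-tree). Then $\varepsilon_2\le\frac16$ is required, so $c_2$ needs at least $12$ children and a minimum at least their number; take $\{12\},\dots,\{23\}$. Here $\mu(\{2\})=\mu(\{3\})=\frac14$ and the later leaves have mass $\frac1{24}$. A set in $S_1$ that starts at $3$ has at most three points, so it catches at most $\frac14+\frac2{24}$.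

Trees can be built by choosing the leaves from left to right. When the first leaf of a node $\nu$ is to be chosen, all earlier leaves are known, hence so is a permitted parameter $\varepsilon_\nu$; put $m_\nu=\lceil2/\varepsilon_\nu\rceil$. The new leaf only has to lie beyond a bound determined by the earlier leaves and may otherwise be chosen freely.

**Lemma 5.** Let $1\le r\le n$ in an $(n,\varepsilon)$-tree.

- (a) $\{\min\nu:\nu\text{ of depth }r\}\in S_r$.
- (b) If $G\in S_{r-1}$, then $\sum\{\mu(\nu):\nu\text{ of depth }r,\ I(\nu)\cap G\ne\emptyset\}\le\varepsilon$.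

*Proof.* (a) For $r=1$ this is $m\le\min c_1$. For $r\ge2$ the set is the union over the children $c_i$ of sets in $S_{r-1}$ (induction), these are successive, and $m\le\min c_1$.

(b) If $r=1$, $G$ has at most one point and meets at most one child, of mass $1/m\le\varepsilon/2$. Let $r\ge2$. Delete from $G$ the points outside all $I(\nu)$, $\nu$ of depth $r$; $G$ stays in $S_{r-1}$ by (S1). Assume $G\ne\emptyset$. Let $\min G\in I(c_a)$ and $G=\bigcup_{s\le g}G_s$ with $G_s\in S_{r-2}$ and $g\le\min G\le\max c_a$. Nodes inside $c_i$, $i<a$, are not met. Nodes inside $c_a$ contribute at most $1/m\le\varepsilon/2$. For $i>a$, induction in $c_i$ shows that each $G_s$ meets depth-$r$ nodes of relative mass $\le\varepsilon_i$ in $c_i$; so $G$ meets relative mass at most $g\varepsilon_i\le\max c_a\cdot\varepsilon/(2\max c_{i-1})\le\varepsilon/2$. The total is $\le\varepsilon$. $\square$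

The lemma applies to the subtree below any node, whose parameter is also $\le\varepsilon$.

**Example 6 (averages of level $D$).** Let $a$ be the measure $\mu$ of a $(D,\varepsilon)$-tree with singleton leaves, $D\ge1$ and $\varepsilon\le\theta_D$, regarded as a vector in $c_{00}$, and $v=\theta_D^{-1}a$. Then
$$1\le\|v\|\le2,\qquad p_D(v)=\theta_D^{-1}=(D+1)^\gamma .$$

Indeed $\operatorname{supp}v\in S_D$ by Lemma 5(a), so (P2), applied to the multiples of the $e_i$, gives $p_D(v)\ge\|v\|_{\ell_1}=\theta_D^{-1}$ and $\|v\|\ge\theta_D\theta_D^{-1}=1$. Also $p_D(v)\le\|v\|_{\ell_1}$, since coefficients are at most $1$ and supports are disjoint. For the upper bound on $\|v\|$ let $f\in W$ ($r'=0$). The points $i\in\operatorname{supp}v\cap\operatorname{supp}f$ with $t(i)\le D-1$ form a set in $S_{D-1}$ by (T1), so they have $a$-mass $\le\varepsilon$ by Lemma 5(b) with $r=D$. They contribute at most $\theta_D^{-1}\varepsilon\le1$. The other points have $w(i)\le\theta_D$ by (T2) and contribute at most $\theta_D^{-1}\theta_D=1$.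

## 7. Blocks with equal norms that do not glue

Suppose that we have re-embedded each $[e_i]_{i\in I_n}$ far out with uniform control of the norm. Does the sum of these embeddings preserve the norm of long vectors? In the space at hand, control of the norm on each block is not enough.

Fix $r\ge1$. Choose $v_1<v_2<\cdots$ as in Example 6 with $D=r$, with gaps as large as we like. Put $t_\kappa=\min\operatorname{supp}v_\kappa$. Blockwise, $1=\|e_{t_\kappa}\|\le\|v_\kappa\|\le2$. Now build an $(r,\theta_r)$-tree with singleton leaves $\{t_\kappa\}$, $\kappa\in K$, and let $\alpha_\kappa=\theta_r^{-1}\mu(\{t_\kappa\})$. By Example 6,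
$$\Big\|\sum_{\kappa\in K}\alpha_\kappa e_{t_\kappa}\Big\|\le2 .$$
But $\{t_\kappa\}_{\kappa\in K}\in S_r$ and $\operatorname{supp}v_\kappa\in S_r$, so by (S4) $\bigcup_{\kappa\in K}\operatorname{supp}v_\kappa\in S_{2r}$. By (P2),
$$\Big\|\sum_{\kappa\in K}\alpha_\kappa v_\kappa\Big\|\ge\theta_{2r}\,\theta_r^{-1}\theta_r^{-1}=\Big(\frac{(r+1)^2}{2r+1}\Big)^\gamma\ge\Big(\frac{r+1}2\Big)^\gamma .$$
As $r$ is arbitrary, no bound for sums follows from a bound for the norms of the blocks. The reason is visible: one operation of order $2r$ spends order $r$ on choosing blocks and order $r$ inside each block, and inside a block it sees $p_r(v_\kappa)=(r+1)^\gamma$, not $\|v_\kappa\|$.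

So two blocks should count as similar if all their norms $p_r$ are comparable. Insisting on all $r$ would ask too much of the images we can build, but it is enough to have this for $r\le R_\kappa$ with $R_\kappa$ growing fast. An operation of order $l>R_{\kappa+1}$ multiplies by $\theta_l$, which can be made negligible against the size of the support of the earlier block $\kappa$. The next section proves that this suffices.

## 8. Comparing sums of blocks through all norms $p_r$

**Lemma 7.** Let $y_1<\dots<y_n$ and $x_1<\dots<x_n$ be nonzero nonnegative vectors in $c_{00}$, let $C_0\ge1$, and let $R_1\le\dots\le R_n$ be in $\mathbb N\cup\{0,\infty\}$, with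

- (i) $7\max\operatorname{supp}y_\kappa\le\min\operatorname{supp}x_{\kappa+1}$;
- (ii) $p_r(y_\kappa)\le C_0p_r(x_\kappa)$ for all finite $0\le r\le R_\kappa$;
- (iii) $\theta_{R_{\kappa+1}}\max\operatorname{supp}y_\kappa\le2^{-\kappa}$.

Then $\|\sum y_\kappa\|\le7C_0\|\sum x_\kappa\|$.

If some pairs $x_\kappa,y_\kappa$ are multiplied by a common zero factor, we delete these indices. Conditions (i)–(iii) persist after relabelling, since supports are successive, $R_\kappa$ is nondecreasing and labels only decrease.

*Proof.* Let $y=\sum y_\kappa$ and $x=\sum x_\kappa$. It suffices to bound $f(y)$ for $f\in W$ with $\operatorname{supp}f\subset\operatorname{supp}y$. Let $k(f)\le K(f)$ be the first and last $\kappa$ with $\operatorname{supp}f\cap\operatorname{supp}y_\kappa\ne\emptyset$. "Block $\kappa$" on the $x$-side means $\operatorname{supp}x_\kappa$. Below, $(k,K)$ and $[k,K]$ are intervals of integers.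

**Step 1: the statement to be proved by induction.** This step finds a form of the inequality whose constants do not grow with the depth of $f$. The idea is to leave at most three blocks of $y$ untransferred at each stage, and to transfer every other block to the $x$-side exactly once.

**Claim.** For each such $f$ there are $E(f)\subset[k(f),K(f)]$ consisting of $k(f),K(f)$ and at most one further index, a set $D(f)\subset(k(f),K(f))\setminus E(f)$, and $g\in W\cup\{0\}$ supported in blocks $\kappa\in(k(f),K(f))\setminus E(f)$, with
$$f(y)\le\sum_{\kappa\in E(f)}f(y_\kappa)+\sum_{\kappa\in D(f)}2^{-\kappa}\|y_\kappa\|+3C_0\,g(x).\tag{1}$$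

The Claim gives the Lemma: by (ii) with $r=0$, $\|y_\kappa\|\le C_0\|x_\kappa\|\le C_0\|x\|$, so the three terms of (1) are at most $3C_0\|x\|$, $C_0\|x\|$ and $3C_0\|x\|$.

The Claim is proved by induction on the construction of $f$. If $f=e_i^*$, then $k(f)=K(f)$; take $E(f)=\{k(f)\}$, $D(f)=\emptyset$, $g=0$. Let $f=\theta_l\sum_{j=1}^df_j$, with $E_j,D_j,g_j$ given for $f_j$; write $k_j=k(f_j)$, $K_j=K(f_j)$. Since $f_j<f_{j+1}$, $K_j\le k_{j+1}$.

**Step 2: which children leave block $\kappa$ untransferred.** This step records the combinatorics. Put $H_\kappa=\{j:\kappa\in E_j\}$ and $V_\kappa=\sum_{j\in H_\kappa}f_j(y_\kappa)$.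

- (a) If $\kappa\in(k_j,K_j)$, then $\kappa\notin[k_{j'},K_{j'}]$ for $j'\ne j$. So $H_\kappa=\{j\}$ if $\kappa\in E_j$ and $H_\kappa=\emptyset$ otherwise. In particular $H_\kappa=\emptyset$ for every $\kappa\in D_j$ and every block $\kappa$ in which $g_j$ is supported.
- (b) If $\kappa$ is in no $(k_j,K_j)$, then $H_\kappa=\{j:k_j\le\kappa\le K_j\}$, since then $k_j\le\kappa\le K_j$ forces $\kappa\in\{k_j,K_j\}\subset E_j$. As $(k_j)$ and $(K_j)$ are nondecreasing, $H_\kappa$ is in all cases an interval of $\{1,\dots,d\}$, possibly empty.
- (c) If $j,j+1\in H_\kappa$, then $\kappa\le K_j\le k_{j+1}\le\kappa$, so $\kappa=K_j=k_{j+1}$. Hence two consecutive integers lie together in at most one $H_\kappa$.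

By the induction hypothesis,
$$f(y)\le\theta_l\sum_\kappa V_\kappa+\theta_l\sum_j\sum_{\kappa\in D_j}2^{-\kappa}\|y_\kappa\|+3C_0\theta_l\sum_jg_j(x).\tag{2}$$

**Step 3: sorting the terms $\theta_lV_\kappa$.** This step decides which blocks stay, which are negligible, and which must be transferred now. Let $\kappa_0=\max\{\kappa:R_\kappa<l\}$, or $0$ if there is none; so $R_\kappa<l$ iff $\kappa\le\kappa_0$. Let $E(f)=\{k(f),K(f)\}$, with $\kappa_0$ added if $\kappa_0\in(k(f),K(f))$ and $H_{\kappa_0}\ne\emptyset$. All $\kappa\in E(f)$ have $H_\kappa\neq\emptyset$, since $k(f)=k_1\in E_1$ and $K(f)=K_d\in E_d$.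

For $\kappa\in E(f)$ we have $\theta_lV_\kappa\le f(y_\kappa)$.

For $\kappa\notin E(f)$ with $H_\kappa\ne\emptyset$ and $\kappa<\kappa_0$, we have $R_{\kappa+1}<l$. The $f_j$ have disjoint supports and coefficients $\le1$, and $\|y_\kappa\|_\infty\le\|y_\kappa\|$, so by (iii)
$$\theta_lV_\kappa\le\theta_l\|y_\kappa\|_{\ell_1}\le\theta_{R_{\kappa+1}}\max\operatorname{supp}y_\kappa\,\|y_\kappa\|\le2^{-\kappa}\|y_\kappa\| .$$
Let $D(f)$ be the union of all $D_j$ and these $\kappa$. The union is disjoint: the $D_j$ lie in the disjoint intervals $(k_j,K_j)$, and $H=\emptyset$ on them by (a). For the same reason it avoids $E(f)$. It is contained in $(k(f),K(f))$, because $H_\kappa\ne\emptyset$ implies $\kappa\in[k(f),K(f)]$.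

Let $\mathcal K$ be the set of the remaining $\kappa\notin E(f)$ with $H_\kappa\ne\emptyset$. They satisfy $k(f)<\kappa<K(f)$ and $\kappa\ge\kappa_0$. Here $\kappa=\kappa_0$ is impossible, because then $\kappa_0$ would have been put into $E(f)$. So $\kappa>\kappa_0$, that is, $l\le R_\kappa$.

**Step 4: transferring $V_\kappa$, $\kappa\in\mathcal K$, to the $x$-side.** This step uses (ii), at a level read off from how $H_\kappa$ sits in the Schreier structure of the family $(f_j)$. It also spends a factor $2$ to save one Schreier level, which is what will leave room for the new functionals. Let $a_j=\min\operatorname{supp}f_j$. Since $\{a_j\}\in S_l$, unravelling the definition of $S_l$ gives a tree on $\{1,\dots,d\}$. The root $\{1,\dots,d\}$ has level $l$. A node $\nu$ of level $q\ge1$ is an interval partitioned into $m_\nu\le a_{\min\nu}$ consecutive nonempty intervals of level $q-1$, its children. Level-$0$ nodes are singletons, and $\{a_j\}_{j\in\nu}\in S_q$ for $\nu$ of level $q$. Nodes of different levels are regarded as different even if equal as sets; the nodes of a given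 level partition $\{1,\dots,d\}$. Put $k(\nu)=k_{\min\nu}$. Then $a_{\min\nu}\in\operatorname{supp}y_{k(\nu)}$, so $m_\nu\le\max\operatorname{supp}y_{k(\nu)}$, and by (i):

- (d) every point of an $x$-block $\kappa'>k(\nu)$ is $\ge7m_\nu$.

For $\kappa\in\mathcal K$ let $q_\kappa$ be the least level of a node containing $H_\kappa$, and $s_\kappa=\max(q_\kappa-1,0)$. By (S1), (S2) the nonzero functionals among $(f_j|_{\operatorname{supp}y_\kappa})_{j\in H_\kappa}$ are $S_{q_\kappa}$-admissible. So, using (P1) with $\theta_1\ge\frac12$, and $s_\kappa\le l\le R_\kappa$,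
$$V_\kappa\le p_{q_\kappa}(y_\kappa)\le2p_{s_\kappa}(y_\kappa)\le2C_0\,p_{s_\kappa}(x_\kappa).$$
Since $p_{s_\kappa}(x_\kappa)>0$, there are successive $h_{\kappa,i}\in W$ supported in block $\kappa$, whose set of minima $B_\kappa$ is in $S_{s_\kappa}$, with $V_\kappa\le3C_0\sum_ih_{\kappa,i}(x_\kappa)$.

**Step 5: the new functional $g$.** This step puts old and new pieces together. If $E_j$ contains an index $\kappa'\in(k_j,K_j)$ (at most one does lie there), split $g_j=g_j^-+g_j^+$ into the parts in blocks $<\kappa'$ and $>\kappa'$. Otherwise let $g_j^-=g_j$, $g_j^+=0$. Define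
$$g=\theta_l\Big[\sum_{\kappa\in\mathcal K}\sum_ih_{\kappa,i}+\sum_j(g_j^-+g_j^+)\Big].$$
By (2), Step 3 and Step 4, inequality (1) holds. By (a), and since $H_\kappa\ne\emptyset$ on $E(f)$, $g$ is supported in blocks in $(k(f),K(f))\setminus E(f)$. The nonzero functionals in the bracket are in $W$ and can be listed successively: the $g_j$ live in the disjoint, ordered intervals $(k_j,K_j)$; no $g_j$ lives in a block $\kappa\in\mathcal K$, by (a); and if $\kappa\in\mathcal K$ lies in $(k_j,K_j)$, then $\kappa\in E_j$ is the splitting index, so $g_j^-$ is to its left and $g_j^+$ to its right. It remains to show that the set of minima of the functionals in the bracket is in $S_l$; then $g\in W\cup\{0\}$.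

**Step 6: hosts.** This step attaches each $\kappa\in\mathcal K$ to a node of the $S_l$-tree that starts strictly to the left of $\kappa$, so that (d) provides room. For $\kappa\in\mathcal K$ and a node $\nu\supset H_\kappa$ we have $k(\nu)\le k_{\min H_\kappa}\le\kappa$. The host $\pi_\kappa$ is the node of lowest level among the nodes $\pi\supset H_\kappa$ of level $\ge\max(q_\kappa,1)$ with $k(\pi)<\kappa$. It exists: the root has level $l\ge\max(q_\kappa,1)$ and $k(\text{root})=k(f)<\kappa$. It is unique, as the nodes containing $H_\kappa$ form a chain.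

For a node $\nu$ let $\Delta(\nu)$ be the set of minima of all $g_j^\pm\ne0$ with $j\in\nu$, together with all $B_\kappa$ with $\pi_\kappa$ in the subtree of $\nu$ (including $\nu$). We show that $\Delta(\nu)\in S_q$ for every $\nu$ of level $q\ge1$; for the root this is what we need.

- (e) All objects counted in $\Delta(\nu)$ lie in blocks $>k(\nu)$ and $\le K_{\max\nu}$.

Indeed $g_j^\pm$ lies in blocks in $(k_j,K_j)$, with $k_j\ge k(\nu)$ and $K_j\le K_{\max\nu}$. If $\pi_\kappa$ is in the subtree of $\nu$, then $\kappa>k(\pi_\kappa)\ge k(\nu)$ and $\kappa\le K_{\max H_\kappa}\le K_{\max\nu}$. Two consequences: for consecutive children $c,c'$ of a node, $\Delta(c)<\Delta(c')$, because $K_{\max c}\le k(c')$; and $\min\Delta(\nu)\ge7m_\nu$ by (d), if $\Delta(\nu)\neq\emptyset$.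

**Step 7: level $q=1$.** Here we count points. Let $m=m_\nu=|\nu|$. There are at most $2m$ functionals $g_j^\pm$, $j\in\nu$. Hosts have level $\ge1$, so the $\kappa$ counted have $\pi_\kappa=\nu$ and $q_\kappa\le1$; hence $B_\kappa\in S_0$ has at most one point. By (c) at most $m-1$ of these $\kappa$ have $|H_\kappa|\ge2$. At most $3m$ have $|H_\kappa|=1$, as $|E_j|\le3$. So $|\Delta(\nu)|\le6m\le\min\Delta(\nu)$ if $\Delta(\nu)\ne\emptyset$, and $\Delta(\nu)\in S_1$.

**Step 8: levels $q\ge2$.** Here we show that $\Delta(\nu)$ is a union of few successive sets in $S_{q-1}$. Let $m=m_\nu$ and let $c_1,\dots,c_m$ be the children of $\nu$. The set $\Delta(\nu)$ is the union of the $\Delta(c_i)$, which are in $S_{q-1}$ by induction, and of the $B_\kappa$ with $\pi_\kappa=\nu$. For the latter $q_\kappa\le q$, so $s_\kappa\le q-1$ and $B_\kappa\in S_{q-1}$. Let $\pi_\kappa=\nu$.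

*Case 1: $q_\kappa=q$.* Then $H_\kappa$ is contained in no child, so it meets precisely the children $c_a,\dots,c_b$ with some $a<b$. Since $H_\kappa$ is an interval, $\max c_a$ and its successor are in $H_\kappa$; so by (c) there are at most $m-1$ such $\kappa$, and $K_{\max c_a}=\kappa$. Likewise $\min c_b-1,\min c_b\in H_\kappa$ gives $k(c_b)=\kappa$. If $a<i<b$ and $j\in c_i$, then $j-1,j,j+1\in H_\kappa$, so $k_j=K_j=\kappa$, $E_j=\{\kappa\}$ and $g_j=0$. Moreover, any $\kappa''$ hosted in the subtree of $c_i$ has $\emptyset\ne H_{\kappa''}\subset c_i$, so $\kappa''\in E_j=\{\kappa\}$ for some $j\in c_i$, that is, $\kappa''=\kappa$, contradicting $\pi_\kappa=\nu$. So $\Delta(c_i)=\emptyset$.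

*Case 2: $q_\kappa\le q-1$.* Then some child $c$ contains $H_\kappa$. It has level $q-1\ge\max(q_\kappa,1)$ and was not chosen as host, so $k(c)\ge\kappa$ and hence $k(c)=\kappa$. There is at most one such $\kappa$ per child, and none for the first child, because $k(c_1)=k(\nu)<\kappa$. So there are at most $m-1$ such $\kappa$.

In both cases no object other than those of $B_\kappa$ lies in block $\kappa$: no $g_j$ does by (a), and other $h_{\kappa'',i}$ lie in other blocks. Each $\Delta(c')$ lies entirely in blocks $<\kappa$ or entirely in blocks $>\kappa$. In Case 1, by (e), children up to $c_a$ lie in blocks $\le K_{\max c_a}=\kappa$, hence $<\kappa$; children from $c_b$ on lie in blocks $>k(c_b)=\kappa$; those in between have $\Delta=\emptyset$. In Case 2, children before $c$ lie in blocks $\le k(c)=\kappa$, hence $<\kappa$; $c$ and later children lie in blocks $>k(c)=\kappa$. So the nonempty sets among the $\Delta(c_i)$ and the $B_\kappa$ can be arranged successively. There are at most $m+2(m-1)\le3m\le\min\Delta(\nu)$ of them, all in $S_{q-1}$. Hence $\Delta(\nu)\in S_q$. $\square$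

## 9. Block subspaces contain subsequences of the basis

The first use of Lemma 7 is to find, in every block subspace, blocks that are indistinguishable from basis vectors. Since $p_r(e_t)=1$ for all $r$, we need blocks $v$ with $\|v\|=1$ and $p_R(v)$ bounded, for prescribed $R$.

**Lemma 8.** Let $(z_i)$ be a block sequence of nonnegative vectors with $\|z_i\|=1$. For all $R\ge0$ and $b$ there is a finite combination $v=\sum b_iz_i$, $b_i\ge0$, with $\operatorname{supp}v\subset[b,\infty)$, $\|v\|=1$ and $p_R(v)\le3$.

*Proof.* **Step 1: a tall tree of averages.** We set up many layers, to use pigeonhole on them. Choose $n$ with $2^n\theta_N>1$, where $N=n(R+1)$; this is possible since $\theta_N$ decays only polynomially in $n$. Put $\varepsilon=\theta_N\theta_R/2$. Take an $(N,\varepsilon)$-tree beyond $b$ whose leaves $\eta$ are supports of vectors $x_\eta:=z_{i(\eta)}$, and put $x_\nu=\sum_{\eta\subset\nu}\frac{\mu(\eta)}{\mu(\nu)}x_\eta$. Then $\|x_\nu\|\le1$. By Lemma 5(a) in the subtree of $\nu$, (S3) and (P2), $\|x_\nu\|\ge\theta_N$.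

**Step 2: comparing $p_R(x_\nu)$ with the norms $R+1$ levels below.** Let $\nu$ have depth $h(R+1)$, $h<n$, let $(f_j)\subset W$ be $S_R$-admissible and $F_j=[\min\operatorname{supp}f_j,\max\operatorname{supp}f_j]$. The sets $\{\min F_j\}$ and, by (S2), $\{\max F_j\}$ are in $S_R$. By Lemma 5(b) with $r=R+1$ in the subtree of $\nu$, the descendants $\nu'$ of $\nu$, $R+1$ levels below, for which $I(\nu')$ contains one of these points have relative mass $\le2\varepsilon$. For them $\sum_jf_j(x_{\nu'})\le p_R(x_{\nu'})\le\theta_R^{-1}\|x_{\nu'}\|\le\theta_R^{-1}$ by (P1). For the others, $I(\nu')$ is contained in each $F_j$ that it meets; since the $F_j$ are disjoint, it meets at most one, and $\sum_jf_j(x_{\nu'})\le\|x_{\nu'}\|$. As $2\varepsilon\theta_R^{-1}=\theta_N\le\|x_\nu\|$,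
$$p_R(x_\nu)\le\sum_{\nu'}\tfrac{\mu(\nu')}{\mu(\nu)}\|x_{\nu'}\|+\|x_\nu\| .$$

**Step 3: pigeonhole.** If $p_R(x_\nu)>3\|x_\nu\|$ for all such $\nu$ and all $h<n$, then always $\sum_{\nu'}\frac{\mu(\nu')}{\mu(\nu)}\|x_{\nu'}\|>2\|x_\nu\|$. Iterating from the root to the leaves gives $1\ge2^n\|x_{\rm root}\|\ge2^n\theta_N>1$, a contradiction. So some $v=x_\nu/\|x_\nu\|$ works. $\square$

**Proposition 9.** Every block subspace $Y=[y_i]$ of $X$ contains a block sequence of $(y_i)$ equivalent, with constant depending only on $p$, to a subsequence of $(e_i)$.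

*Proof.* We may assume $\|y_i\|_X=1$; let $z_i=|y_i|^p$, so $\|z_i\|=1$. By Lemma 8 choose successively $R_1<R_2<\cdots$ and nonnegative combinations $v_1<v_2<\cdots$ of the $z_i$ with
$$\|v_\kappa\|=1,\quad p_{R_\kappa}(v_\kappa)\le3,\quad\theta_{R_{\kappa+1}}\max\operatorname{supp}v_\kappa\le2^{-\kappa},\quad7\max\operatorname{supp}v_\kappa\le\min\operatorname{supp}v_{\kappa+1}.$$
Let $t_\kappa=\min\operatorname{supp}v_\kappa$. If $v_\kappa=\sum b_iz_i$, put $w_\kappa=\sum b_i^{1/p}y_i\in Y$; then $|w_\kappa|^p=v_\kappa$. For $r\le R_\kappa$ we have $p_r(v_\kappa)\le3=3p_r(e_{t_\kappa})$, and for all $r$, $p_r(e_{t_\kappa})=1=\|v_\kappa\|\le p_r(v_\kappa)$.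

Let $\alpha_\kappa\ge0$, finitely many nonzero. Lemma 7 applies to $(y_\kappa,x_\kappa)=(\alpha_\kappa v_\kappa,\alpha_\kappa e_{t_\kappa})$ with $C_0=3$. It also applies to $(\alpha_\kappa e_{t_\kappa},\alpha_\kappa v_\kappa)$ with $C_0=1$ and all $R_\kappa$ replaced by $\infty$: here (iii) is trivial as $\theta_\infty=0$, and (i) holds as $7t_\kappa\le7\max\operatorname{supp}v_\kappa$. This gives
$$\tfrac17\Big\|\sum\alpha_\kappa e_{t_\kappa}\Big\|\le\Big\|\sum\alpha_\kappa v_\kappa\Big\|\le21\Big\|\sum\alpha_\kappa e_{t_\kappa}\Big\| .$$
With $\alpha_\kappa=|a_\kappa|^p$ this says that $(w_\kappa)$ and $(e_{t_\kappa})$ are equivalent in $X$, with constant $(7\cdot21)^{1/p}$. $\square$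

## 10. Windows: a sum of orders with a small product has one dominant term

It remains to embed $X$ into $[e_t:t\in L]$, and for this we need interlaced copies of $\ell_\infty^M$. The weights $\theta_l=(l+1)^{-\gamma}$ decay so slowly that it is wasteful to reach a total order $D$ in several sizeable steps: $\theta_{D/2}\theta_{D/2}/\theta_D=\big((D+1)/(D/2+1)^2\big)^\gamma\to0$. (With weights $2^{-l}$ the quotient would be $1$, and nothing would distinguish one big step from many small ones.) Hence, to see an average of level $D$ at full strength, a functional must contain one operation of order about $D$. If several averages have very different levels $D$, this operation sees only one of them.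

**Lemma 10.** Let $\Lambda\ge1$ and let $D\in\mathbb N$ satisfy $D>16\Lambda$ and $2^{D/(8\Lambda)}>\Lambda(D+1)$. Let $l_1,\dots,l_s\ge1$ be integers with
$$\sum_ul_u\ge D/2\qquad\text{and}\qquad\prod_u(l_u+1)<\Lambda(D+1).\tag{3}$$
Then a largest term $l^*$ among the $l_u$ lies in $[D/4,\Lambda(D+1))$, and the sum of the others is $<4\Lambda<D/4$.

*Proof.* Let $P$ be the product of $(l_u+1)$ over the terms other than $l^*$; multiplying out, the others sum to at most $P-1$. Suppose $l^*<D/4$. Then the others sum to more than $D/4$, so $P>D/4+1$ and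
$$l^*+1<\frac{\Lambda(D+1)}{D/4+1}<4\Lambda .$$
All $l_u$ are then $<4\Lambda$, so $s\ge\frac{D/2}{4\Lambda}=D/(8\Lambda)$ and $\prod(l_u+1)\ge2^s>\Lambda(D+1)$, a contradiction. So $l^*\ge D/4$; also $l^*<\Lambda(D+1)$ by (3). Finally $P<\Lambda(D+1)/(D/4+1)<4\Lambda$, so the others sum to less than $4\Lambda$, and $4\Lambda<D/4$. $\square$

For $\Lambda=1$, $D=100$: the orders $(49,1)$ satisfy (3), with sum $50$ and product $100<101$, while $(25,25)$ has product $676$.

Section 7 tells us that we must control not only the norm but all $p_{r'}$, $r'\le R'$. The vectors below are therefore indexed by $\sigma$ with a prescribed level $r_\sigma$: $z_\sigma$ should have $p_{r_\sigma}(z_\sigma)\gtrsim1$, while for $r'<r_\sigma$ its $p_{r'}$ should be no larger than (P1) forces it to be, namely of size $\theta_{r_\sigma-r'}$. We achieve this by giving different levels $D$ to different depth-$r_\sigma$ nodes of a tree: a functional must first branch down to these nodes, which uses total order $r_\sigma$, before it can use the required orders near the different $D$.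

**Lemma 11.** Let $L\subset\mathbb N$ be infinite, $b\in\mathbb N$, $0\le R\le R'$, $M\ge1$ and $r_1,\dots,r_M\in\{0,\dots,R\}$. There are disjointly supported nonnegative $z_1,\dots,z_M\in c_{00}$, supported in $L\cap[b,\infty)$, with

- (z1) $p_{r_\sigma}(z_\sigma)\ge\frac12$ for every $\sigma$;
- (z2) $p_{r'}(\sum_\sigma c_\sigma z_\sigma)\le8\max_\sigma c_\sigma\theta_{(r_\sigma-r')^+}$ for all $c_\sigma\ge0$, $0\le r'\le R'$.

As a picture, take $M=2$ and $R=R'=0$. Then there are just two numbers $D_1$ and $D_2$, with $D_2$ much larger than $D_1$. We take a tree, and into each of its leaves $\eta$ we put an average of level $D_1$ followed by one of level $D_2$; $z_1$ and $z_2$ collect the averages of each kind. An operation of order near $D_1$ that stretches over a whole leaf sees $z_1$ there but not $z_2$, and vice versa.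

*Proof.* **Step 1: parameters.** We fix the sizes in the order in which they depend on each other:
$$\delta=\frac{\theta_R}M,\qquad\Lambda=\delta^{-1/\gamma}\ge1,\qquad\tau=R'+\lceil4\Lambda\rceil,\qquad N_0=\tau+1,\qquad\varepsilon=\frac{\theta_R}{8M(R+1)} .$$
Choose $D_{\min}\in\mathbb N$ such that all $D\ge D_{\min}$ satisfy $D\ge2R'+2$, $D\ge N_0$, $D>16\Lambda$ and $2^{D/(8\Lambda)}>\Lambda(D+1)$.

**Step 2: construction.** We interlace averages with levels in disjoint windows. Build an $(N_0,\varepsilon)$-tree $\mathcal T$ beyond $b$, leaf by leaf. To each $\sigma$ and each depth-$r_\sigma$ node $\nu$ assign, when its first leaf is reached, an integer $D(\sigma,\nu)\ge D_{\min}$ with $D(\sigma,\nu)/4>\Lambda(D'+1)$ for all previously assigned $D'$; the assignments are made one at a time. With $\mathrm{Win}(D)=[D/4,\Lambda(D+1))$, the windows $\mathrm{Win}(D(\sigma,\nu))$ of distinct pairs $(\sigma,\nu)$ are disjoint.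

For a leaf $\eta$ let $\nu_\sigma(\eta)$ be its ancestor of depth $r_\sigma$. To choose $\eta$, choose successively for $\sigma=1,\dots,M$, and beyond everything required so far, $(D,\delta\theta_D)$-trees with singleton leaves from $L$, where $D=D(\sigma,\nu_\sigma(\eta))$. Let $a_\eta^\sigma\in c_{00}$ be the corresponding probability measure, that is, the measure of that tree on its singleton leaves. Let $\eta=\bigcup_\sigma\operatorname{supp}a_\eta^\sigma$. With $\mu$ the measure of $\mathcal T$, put
$$z_\sigma=\sum_\eta\mu(\eta)\,\theta_{D(\sigma,\nu_\sigma(\eta))}^{-1}\,a_\eta^\sigma .$$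

**Step 3: the lower bound (z1).** We norm $z_\sigma$ on each depth-$r_\sigma$ node separately. Let $\nu$ have depth $r=r_\sigma$ and $D=D(\sigma,\nu)$. By Lemma 5(a), $\operatorname{supp}a_\eta^\sigma\in S_D$, and the minima of the leaves $\eta\subset\nu$ form a set in $S_{N_0-r}$; by (S2) so do the points $\min\operatorname{supp}a_\eta^\sigma$. By (S4), $\operatorname{supp}(z_\sigma|_\nu)\in S_{D+N_0-r}$. So by (P2)
$$\|z_\sigma|_\nu\|\ge\theta_{D+N_0-r}\theta_D^{-1}\mu(\nu)\ge\tfrac12\mu(\nu),$$
since $\frac{D+1}{D+N_0-r+1}\ge\frac12$ by $D\ge N_0$, and $\gamma\le1$. The family $(z_\sigma|_\nu)_\nu$, $\nu$ of depth $r$, is $S_r$-admissible by Lemma 5(a) and (S2) (trivially if $r=0$). So (P2) gives $p_r(z_\sigma)\ge\frac12\sum_\nu\mu(\nu)=\frac12$.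

**Step 4: setting up the upper bound (z2).** We normalize and write the functional through its trees. By homogeneity assume $\max_\sigma c_\sigma\theta_{(r_\sigma-r')^+}\le1$; then $c_\sigma\le\theta_{(r_\sigma-r')^+}^{-1}\le\theta_R^{-1}$. Let $Z=\sum c_\sigma z_\sigma$ and let $\phi=\sum_jf_j$ with $(f_j)\subset W$ $S_{r'}$-admissible; we show $\phi(Z)\le8$. Fix trees for the $f_j$ and use the notation of Section 5. For $i\in\operatorname{supp}a_\eta^\sigma$,
$$Z(i)=c_\sigma\,\mu(\eta)\,\theta_D^{-1}a_\eta^\sigma(i),\qquad D=D(\sigma,\nu_\sigma(\eta)).$$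
We split the points $i\in\operatorname{supp}Z$ that carry terminal nodes into three classes.

**Step 5: points of low order or low weight.** Here we dispose of everything to which Lemma 10 does not apply.

*Class 0: $t(i)\le D-1$.* For fixed $(\sigma,\eta)$ these points form a set in $S_{D-1}$ by (T1). By Lemma 5(b) in the $(D,\delta\theta_D)$-tree, with $r=D$, their $a_\eta^\sigma$-mass is $\le\delta\theta_D$. The contribution of $(\sigma,\eta)$ is at most $c_\sigma\mu(\eta)\delta\le\mu(\eta)/M$; in total it is $\le1$.

*Class 1: $t(i)\ge D$ and $w(i)\le\delta\theta_D$.* The contribution of $(\sigma,\eta)$ is again at most $c_\sigma\mu(\eta)\delta\le\mu(\eta)/M$; in total it is $\le1$.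

*Class 2: $t(i)\ge D$ and $w(i)>\delta\theta_D$.* This is the main class.

**Step 6: every point of Class 2 has a dominant ancestor.** This step assigns to each point of Class 2 one node of the functional that serves a single pair $(\sigma,\nu)$. Let $l_1,\dots,l_s$ be the orders of the strict ancestors of the terminal node of $i$. Then $\sum l_u=t(i)-r'\ge D-r'\ge D/2$, since $D\ge2R'+2$. Also $\prod(l_u+1)=w(i)^{-1/\gamma}<\delta^{-1/\gamma}(D+1)=\Lambda(D+1)$. By Lemma 10 the largest order $l^*$ is in $\mathrm{Win}(D)$, and the others sum to $<4\Lambda<D_{\min}/4$.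

Let $\mathcal A$ be the set of nonterminal nodes $\alpha$ with $l_\alpha$ in some window, no strict ancestor having order $\ge D_{\min}/4$, and $t(\alpha)\le\tau$. It is an antichain, because $l_\alpha\ge D_{\min}/4$ on $\mathcal A$. By disjointness of the windows, each $\alpha\in\mathcal A$ determines a unique pair $(\sigma(\alpha),\nu(\alpha))$ with $l_\alpha\in\mathrm{Win}(D(\sigma(\alpha),\nu(\alpha)))$; let $D_\alpha$ be that number.

For a Class 2 point $i\in\operatorname{supp}a_\eta^\sigma$, the ancestor $\alpha$ of order $l^*$ is in $\mathcal A$; note $t(\alpha)\le r'+4\Lambda\le\tau$. It is the only ancestor of $i$ in $\mathcal A$, and $(\sigma(\alpha),\nu(\alpha))=(\sigma,\nu_\sigma(\eta))$. So $\eta\subset\nu(\alpha)$ and $i\in\operatorname{supp}a_\eta^{\sigma(\alpha)}$. Let $J_\alpha=[\min\operatorname{supp}f_\alpha,\max\operatorname{supp}f_\alpha]$; for $\alpha\in\mathcal A$ these are successive intervals. Since $w(i)\le w(\alpha)\theta_{l_\alpha}$ and $\theta_{l_\alpha}\theta_{D_\alpha}^{-1}\le\big(\frac{D_\alpha+1}{D_\alpha/4+1}\big)^\gamma\le4$, the Class 2 contribution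 is at most
$$4\sum_{\alpha\in\mathcal A}w(\alpha)\,c_{\sigma(\alpha)}\sum_{\eta\subset\nu(\alpha)}\mu(\eta)\,a_\eta^{\sigma(\alpha)}(J_\alpha).\tag{4}$$

**Step 7: boundary terms.** We remove the pairs $(\alpha,\eta)$ for which $I(\eta)$ contains an endpoint of $J_\alpha$. By (T1) and (S2), $\{\min J_\alpha\}$ and $\{\max J_\alpha\}$ are in $S_\tau$. By Lemma 5(b) in $\mathcal T$ with $r=N_0=\tau+1$, such $\eta$ have total mass $\le2\varepsilon$. For fixed $\eta$, $\sum_\alpha a_\eta^{\sigma(\alpha)}(J_\alpha)\le M$, since the $J_\alpha$ are disjoint and each of the $M$ measures has mass $1$. The contribution to (4) is at most $4\theta_R^{-1}\cdot M\cdot2\varepsilon\le1$.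

**Step 8: interior terms with enough branching.** The remaining pairs with $a_\eta^{\sigma(\alpha)}(J_\alpha)>0$ have $I(\eta)\subset J_\alpha$. So each $\eta$ occurs for at most one $\alpha$; this is where several $z_\sigma$ fail to add up. Consider first those with $t(\alpha)\ge r_{\sigma(\alpha)}$. Then $w(\alpha)c_{\sigma(\alpha)}\le1$: with $\sigma=\sigma(\alpha)$, if $r_\sigma\le r'$, then $c_\sigma\le1$; if $r_\sigma>r'$, then $w(\alpha)\le\theta_{t(\alpha)-r'}\le\theta_{r_\sigma-r'}$ by (T2), and $c_\sigma\le\theta_{r_\sigma-r'}^{-1}$. The contribution is at most $4\sum_\eta\mu(\eta)=4$.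

**Step 9: interior terms with too little branching.** Consider those with $t(\alpha)<r_{\sigma(\alpha)}=r$, $1\le r\le R$; we show that such $\alpha$ reach few nodes. Fix $r$. For each such $\alpha$ with an interior $\eta\subset\nu(\alpha)$ pick $g_\alpha\in I(\eta)\subset J_\alpha\cap I(\nu(\alpha))$. By (T1), $\{\min J_\alpha\}\in S_{r-1}$, so $\{g_\alpha\}\in S_{r-1}$ by (S2), the $J_\alpha$ being successive. By Lemma 5(b) in $\mathcal T$ the depth-$r$ nodes $\nu(\alpha)$, counted as a set of nodes, have total mass $\le\varepsilon$. As each $\eta$ occurs for at most one $\alpha$, the contribution for this $r$ is at most $4\theta_R^{-1}\varepsilon$. Summing over $1\le r\le R$ gives at most $4\theta_R^{-1}R\varepsilon\le1$.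

Altogether $\phi(Z)\le1+1+1+4+1=8$. $\square$

## 11. Embedding $X$ into the span of any subsequence

**Proposition 12.** Let $L\subset\mathbb N$ be infinite. There is an isomorphism of $X$ into $[e_t:t\in L]$ with constants depending only on $p$.

*Proof.* **Step 1: local embeddings that respect all $p_r$.** We improve the embedding into $\ell_\infty^M$ by giving every norm $p_r$ its own coordinates. Let $F=[e_i]_{i\in I}$, $I$ a finite interval, and $b\in\mathbb N$. Since $S_r\cap\mathcal P(I)$ increases with $r$ inside a finite set, there is $R$ with $S_r\cap\mathcal P(I)=S_R\cap\mathcal P(I)$ for $r\ge R$. Admissible families can be restricted to $I$, so $p_r=p_R$ on vectors supported in $I$ for $r\ge R$. Let $R'\ge R$. For $0\le r\le R$ choose finitely many functionals $f_{r,s}$ on $F$ with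
$$\tfrac12p_r(|x|^p)^{1/p}\le\max_s|f_{r,s}(x)|\le p_r(|x|^p)^{1/p}\qquad(x\in F),$$
namely a $\frac12$-net of the unit sphere of the dual of $F$ under the norm $p_r(|\cdot|^p)^{1/p}$. Apply Lemma 11, with these $L,b,R,R'$, to the list of all pairs $(r,s)$, with level $r$ for $(r,s)$. This gives $z_{r,s}$. Let $g_{r,s}=z_{r,s}^{1/p}$ coordinatewise and
$$Tx=\sum_{r,s}f_{r,s}(x)g_{r,s},\qquad\text{so that}\qquad|Tx|^p=\sum_{r,s}|f_{r,s}(x)|^pz_{r,s}.$$
For $r'\le R'$, by (z2), and then (P0) for $r\le r'$ and (P1) for $r>r'$,
$$p_{r'}(|Tx|^p)\le8\max_{r\le R}p_r(|x|^p)\,\theta_{(r-r')^+}\le8\,p_{r'}(|x|^p).\tag{5}$$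
For every $r'\ge0$, with $r=\min(r',R)$, by (P0) and (z1),
$$p_{r'}(|Tx|^p)\ge\max_s|f_{r,s}(x)|^p\,p_r(z_{r,s})\ge2^{-p-1}p_r(|x|^p)=2^{-p-1}p_{r'}(|x|^p).\tag{6}$$

**Step 2: choice of intervals.** We arrange the gaps required by Lemma 7. Put $d_0=1$, $d_1=2$, $b_0'=1$, $R^{(0)}=0$ and $I_n=[d_{n-1},d_n)$. For $n=1,2,\dots$, when $d_0<\dots<d_n$ and $T_1,\dots,T_{n-1}$ have been chosen:

- choose $b_n>b_{n-1}'$ with $b_n\ge7d_n$;
- choose $R^{(n)}>R^{(n-1)}$ at least the number $R$ belonging to $I_n$ and with $\theta_{R^{(n)}}b_{n-1}'\le2^{-n}$;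
- let $T_n$ be the map of Step 1 for $I=I_n$, $b=b_n$, $R'=R^{(n)}$, and choose $b_n'\ge b_n$ with $T_n:[e_i]_{i\in I_n}\to[e_t]_{t\in L\cap[b_n,b_n']}$; it satisfies (6) for all $r'$ and (5) for $r'\le R^{(n)}$;
- choose $d_{n+1}>d_n$ with $d_{n+1}\ge7b_n'$.

**Step 3: gluing.** We apply Lemma 7 in both directions. Comparing $T_nx_n$ with the very next block would violate (i), since $b_n\ge7d_n$ exceeds the first point $d_n$ of $I_{n+1}$; so we treat odd and even indices separately. For $x\in c_{00}$ write $x=\sum x_n$ with $x_n\in[e_i]_{i\in I_n}$, $x_o=\sum_{n\text{ odd}}x_n$, $x_e=x-x_o$ and $Tx=\sum T_nx_n$. Consider the odd (respectively even) $n$ with $x_n\ne0$, equivalently $T_nx_n\ne0$ by (6), numbered increasingly by $\kappa=1,2,\dots$. So $\kappa\le n$, and if $n<n'$ are consecutive such indices, then $n'\ge n+2$.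

First take $y_\kappa=|T_nx_n|^p$, and $|x_n|^p$ in the role of $x_\kappa$, with $C_0=8$ and $R_\kappa=R^{(n)}$. Then (ii) is (5). For (i), $7b_n'\le d_{n+1}\le d_{n'-1}\le\min\operatorname{supp}x_{n'}$. For (iii), $\theta_{R^{(n')}}b_n'\le\theta_{R^{(n')}}b_{n'-1}'\le2^{-n'}\le2^{-\kappa}$. Hence $\|Tx_o\|_X^p\le56\|x_o\|_X^p$.

Next take $y_\kappa=|x_n|^p$, and $|T_nx_n|^p$ in the role of $x_\kappa$, with $C_0=2^{p+1}$ and $R_\kappa=\infty$. Then (ii) is (6) and (iii) is trivial. For (i), $7\max\operatorname{supp}x_n\le7d_n\le b_n\le b_{n'}$. Hence $\|x_o\|_X^p\le7\cdot2^{p+1}\|Tx_o\|_X^p$.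

The same holds for $x_e$. Since $Tx_o,Tx_e$ are disjointly supported, as are $x_o,x_e$, $1$-unconditionality gives
$$\tfrac12(7\cdot2^{p+1})^{-1/p}\|x\|_X\le\max(\|Tx_o\|_X,\|Tx_e\|_X)\le\|Tx\|_X\le2\cdot56^{1/p}\|x\|_X .\tag{7}$$
So the linear map $T$ extends to an isomorphism of $X$ into $[e_t:t\in L]$ with constants depending only on $p$. $\square$

## 12. Minimality, $\ell_\infty^n$'s and reflexivity of $X$

Part 1 of Theorem 1 was proved in Section 4.

**Proof of part 2.** Let $U\subset X$ be an infinite-dimensional subspace. By the Bessaga–Pełczyński selection principle, $U$ contains a normalized sequence equivalent to a block basis $(y_i)$ of $(e_i)$. By Proposition 9, $[y_i]$ contains a sequence equivalent to some subsequence $(e_t)_{t\in L}$. By Proposition 12, $X$ embeds into $[e_t:t\in L]$. So $U$ contains a subspace isomorphic to $X$. If $U=[y_i]$ is itself a block subspace, only the constants of Propositions 9 and 12 enter, and these depend only on $p$. $\square$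

**Proof of part 3.** Lemma 11 with $L=\mathbb N$, $b=1$, $R=R'=0$ gives disjoint $z_1,\dots,z_M\ge0$ with $\|z_\sigma\|\ge\frac12$ and $\|\sum c_\sigma z_\sigma\|\le8\max c_\sigma$ for $c_\sigma\ge0$. For $g_\sigma=z_\sigma^{1/p}$ and scalars $c_\sigma$,
$$2^{-1/p}\max|c_\sigma|\le\Big\|\sum c_\sigma g_\sigma\Big\|_X\le8^{1/p}\max|c_\sigma| .$$
So $X$ contains $\ell_\infty^M$ uniformly in $M$, and by part 2 so does every infinite-dimensional subspace of $X$. Recall that $Y$ has cotype $q<\infty$ if for some constant $A$ the inequality $(\sum\|y_i\|^q)^{1/q}\le A\,\mathbb E\|\sum\pm y_i\|$ holds for all finite families, the average being over all signs. If $Y$ contained $\ell_\infty^M$ uniformly, this inequality for the images of the unit vectors would bound $M^{1/q}$ independently of $M$, which is absurd. So neither $X$ nor any infinite-dimensional subspace of $X$ embeds into a space of finite cotype. Since $\ell_p$ has cotype $\max(p,2)<\infty$, $X$ does not embed into $\ell_p$. $\square$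

**Proof of part 4.** By James' theorem, a space with an unconditional basis is reflexive if it contains neither $c_0$ nor $\ell_1$. Suppose $c_0\subset X$. The unit vector basis of $c_0$ is weakly null, so a subsequence of its image is equivalent to a block basis of $(e_i)$; after normalizing, we get a normalized block basis $(x_i)$ equivalent to the $c_0$-basis. But $x_{n+1},\dots,x_{2n}$ are supported in $[n,\infty)$, so part 1 gives $\|\sum_{i=n+1}^{2n}x_i\|_X\ge C^{-1}n^{1/p}$ for all $n$, a contradiction. Suppose $\ell_1\subset X$. Then $X$ embeds into $\ell_1$ by minimality, which contradicts part 3, since $\ell_1$ has cotype $2$. $\square$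

**Corollary 13.** For every $1\le p<\infty$ there exists a minimal Banach space with an asymptotic $\ell_p$ basis that is not isomorphic to any subspace of $\ell_p$. It can be taken reflexive, with a $1$-unconditional basis, and asymptotic $\ell_p$ with any prescribed constant $C>1$.

By the theorem on strongly asymptotic $\ell_p$ spaces quoted in Section 1, the basis of $X$ is not strongly asymptotic $\ell_p$: otherwise $X$ would embed into $\ell_p$. So the word "strongly" cannot be dropped from that theorem for any $1\le p<\infty$.
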